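\title{Maximal ideals in non-unital $C^*$-algebras need not be closed}

\begin{abstract}
Every maximal two-sided ideal of a unital $C^*$-algebra is norm-closed. We show that this fails without a unit. We construct a liminal, residually finite-dimensional $C^*$-algebra and a simple, separable AF algebra, each of which has a maximal ideal that is not closed. In both algebras a fixed positive element generates everything modulo a dense ideal of elements of bounded rank, by means of weighted shifts along sparse sets of integers. We also show that a non-closed maximal ideal is dense and that its quotient is a simple radical ring with zero center, and that all maximal ideals are closed in algebras generated by their center, in subhomogeneous algebras, and in the algebra of compact operators.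
\end{abstract}

\section{Introduction}

By an \emph{ideal} of a $C^*$-algebra $A$ we mean a two-sided ideal of the ring $A$: an additive subgroup $I\subseteq A$ with $aI\cup Ia\subseteq I$ for all $a\in A$. An ideal is not assumed to be norm-closed, and it is not assumed to be closed under multiplication by scalars. An ideal $I$ is \emph{maximal} if $I\ne A$ and there is no ideal $J$ with $I\subsetneq J\subsetneq A$.

It is well known that every maximal ideal of a unital $C^*$-algebra is closed. Indeed, a proper ideal $I$ contains no invertible element, so $\|1-x\|\ge1$ for all $x\in I$; hence the closure $\overline I$ is again a proper ideal, and $\overline I=I$ if $I$ is maximal. The unit plays a second role: the union of a chain of proper ideals omits $1$, so Zorn's lemma places every proper ideal inside a maximal one. Without a unit both arguments break down. A proper ideal can be dense, as the finitely supported sequences in $c_0$ show, but nothing guarantees that such an ideal lies in a maximal one. This leads to the following question, which comes from the paper \cite{GKT} of Gardella, Kitamura and Thiel.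

\medskip
\noindent\textbf{Question.} \emph{Is every maximal ideal in a (not necessarily unital) $C^*$-algebra norm-closed?}
\medskip

The first examples suggest a positive answer. In $c_0$ or in the algebra $\mathbb K(H)$ of compact operators, one thinks of a proper dense ideal $I$ as a condition on the rate of decay. If $a\notin I$, then adding $a$ to $I$ should not produce the elements that decay much more slowly than $a$, so there should be room for a proper ideal above $I$. For these two algebras the guess is correct (Theorem~\ref{thm:positive}). In general it is not.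

Recall that a $C^*$-algebra is \emph{liminal} if each of its irreducible representations takes values in the compact operators, and \emph{residually finite-dimensional} if its finite-dimensional representations separate points.

\begin{theorem}\label{thm:liminal}
There is a liminal, residually finite-dimensional $C^*$-algebra with a maximal ideal that is not norm-closed.
\end{theorem}

The algebra is a concrete subalgebra of a product of matrix algebras, and the existence of the ideal needs only linear algebra and Zorn's lemma. It is neither separable nor simple, but neither feature is essential. A $C^*$-algebra is called \emph{simple} if it has no \emph{closed} ideals other than $0$ and itself.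

\begin{theorem}\label{thm:AF}
There is a simple, separable AF algebra with a non-zero, hence non-closed, maximal ideal.
\end{theorem}

For subsets $X,Y$ and an element $a$ of a ring, $XY$ and $XaY$ denote the additive spans of the products $xy$ and $xay$. A proper ideal $I$ is \emph{prime} if $JK\subseteq I$ implies $J\subseteq I$ or $K\subseteq I$ for all ideals $J,K$; a non-zero ring is prime if its zero ideal is. A ring $R$ is a \emph{simple ring} if $RR\ne0$ and $0,R$ are its only ideals. An element $r\in R$ is \emph{quasi-regular} if $r+c-rc=0=r+c-cr$ for some $c\in R$ (formally, $1-c$ is inverse to $1-r$). The Jacobson radical is the largest ideal consisting of quasi-regular elements, and $R$ is a \emph{radical ring} if it equals its Jacobson radical, that is, if all its elements are quasi-regular. The center of $R$ is denoted $Z(R)$.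

\begin{theorem}\label{thm:structure}
Let $A$ be a $C^*$-algebra.
\begin{enumerate}
\item[(a)] Every maximal ideal $I$ of $A$ is a prime ideal, a complex subspace, and an ideal of the multiplier algebra $M(A)$, indeed of every $C^*$-algebra containing $A$ as a two-sided ideal. It is either closed or dense.
\item[(b)] If $I$ is a maximal ideal that is not closed, then $A/I$ is a simple ring and a radical ring, and its center is zero.
\item[(c)] $A$ has a non-closed maximal ideal if and only if there are a dense ideal $J$ and an element $a\in A\setminus J$ with $A=J+AaA$.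
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:positive}
All maximal ideals of a $C^*$-algebra $A$ are closed in each of the following cases:
\begin{enumerate}
\item[(i)] $A=Z(A)A$; this holds if $A$ is unital, commutative, or a $c_0$-sum of unital $C^*$-algebras;
\item[(ii)] $A$ is subhomogeneous, that is, its irreducible representations have dimension at most $n$ for a fixed $n$;
\item[(iii)] $A=\mathbb K(H)$ for a Hilbert space $H$.
\end{enumerate}
\end{theorem}

Thus (ii) does not extend to liminal residually finite-dimensional algebras, by Theorem~\ref{thm:liminal}, and (iii) does not extend to simple AF algebras, by Theorem~\ref{thm:AF}.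

Sections~\ref{sec:criterion} and~\ref{sec:sparse} reduce both existence theorems to three conditions on a family of rank functions; these are verified in Sections~\ref{sec:liminal} and~\ref{sec:AF}. Sections~\ref{sec:structure} and~\ref{sec:positive} prove Theorems~\ref{thm:structure} and~\ref{thm:positive}. No set-theoretic assumption beyond ZFC is used. We write $\mathbb N=\{1,2,\dots\}$, and $b(1-q)$ means $b-bq$. A closed ideal $I$ is automatically a complex subspace, since $\lambda x=\lim_\alpha(\lambda e_\alpha)x\in I$ for $x\in I$ and an approximate unit $(e_\alpha)$; so closed ideals in our sense are the usual closed ideals of $C^*$-algebra theory.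

\section{A substitute for the unit}\label{sec:criterion}

In the Zorn argument for unital rings, the unit is an element that lies outside the starting ideal and generates everything. It suffices to have an element that generates everything \emph{modulo the starting ideal}.

\begin{lemma}\label{lem:zorn}
Let $B$ be a $C^*$-algebra, $J\subseteq B$ a dense ideal, and $a\in B\setminus J$ with $B=J+BaB$. Then $B$ has a maximal ideal $I\supseteq J$ with $a\notin I$, and $I$ is not closed.
\end{lemma}

\begin{proof}
The set of ideals that contain $J$ and omit $a$ contains $J$ and is closed under unions of non-empty chains. By Zorn's lemma it has a maximal element $I$, and $I\ne B$. If $I'\supsetneq I$ is an ideal, then $a\in I'$ by the choice of $I$, so $I'\supseteq J+BaB=B$. Hence $I$ is a maximal ideal. It is dense and proper, so it is not closed.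
\end{proof}

The hypotheses of the lemma pull in opposite directions, and in a commutative algebra they cannot all hold. For suppose $B$ is commutative, $J$ is a dense ideal and $B=J+BaB$. Write $a=j+xa$ with $j\in J$, $x\in B$, and $x=j'+x'$ with $j'\in J$, $\|x'\|<1$. Then $(1-x')a=j+j'a\in J$, and with $c=\sum_{n\ge1}x'^n\in B$ we get $a=(1+c)(1-x')a\in J$. So in an example the element $a$ must be genuinely moved by multiplying it on both sides.

Our examples have an approximate unit of projections. The next lemma shows that in such an algebra the condition $B=J+BaB$ only has to be checked on positive diagonal elements.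

\begin{lemma}\label{lem:factor}
Let $C$ be a $C^*$-algebra, $0=q_0\le q_1\le q_2\le\cdots$ projections in $C$, $p_j=q_j-q_{j-1}$, and let $B$ be the $C^*$-algebra $\overline{\bigcup_n q_nCq_n}$. For every sequence $\lambda=(\lambda_j)$ of scalars with $\lambda_j\to0$, the series $h_\lambda=\sum_j\lambda_jp_j$ converges in norm in $B$. For every $b\in B$ there are $y\in B$ and a sequence $\lambda$ in $(0,1]$ with $\lambda_j\to0$ such that $b=yh_\lambda$.
\end{lemma}

\begin{proof}
The $p_j=q_jp_jq_j$ are pairwise orthogonal projections in $B$, so $\|\sum_{n\le j\le m}\lambda_jp_j\|\le\max_{n\le j\le m}|\lambda_j|$, which gives the convergence. Let $b\in B$. Then $\|b(1-q_n)\|\to0$: this sequence is eventually zero for $b$ in the dense set $\bigcup_nq_nCq_n$, and $\|b(1-q_n)\|\le\|b-b'\|+\|b'(1-q_n)\|$. Choose $0=n_0<n_1<n_2<\cdots$ with $\|b(1-q_{n_k})\|\le4^{-k}$ for $k\ge1$, and put $r_k=q_{n_{k+1}}-q_{n_k}$. Define $\lambda_j=2^{-k}$ for $n_k<j\le n_{k+1}$, and $y=\sum_{k\ge0}2^kbr_k$. Since $br_k=b(1-q_{n_k})r_k$, the $k$-th term has norm at most $2^{-k}$ for $k\ge1$, so the series converges in $B$. From $r_kh_\lambda=2^{-k}r_k$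 we get $yh_\lambda=\sum_kbr_k=\lim_kbq_{n_k}=b$.
\end{proof}

In the setting of Lemma~\ref{lem:factor} we always take
\[
a=\sum_{j\ge1}2^{-j}p_j\in B .
\]
We must then obtain every $h_\lambda$, however slowly $\lambda_j$ tends to $0$, from the rapidly decaying element $a$, up to an error in a dense ideal that does not contain $a$.

\section{Shifts along sparse sets}\label{sec:sparse}

For a finite set $x\subseteq\mathbb N$ let $(e_j)_{j\in x}$ be the standard basis of $\ell^2(x)$. The following computation contains the main idea.

\begin{example}\label{ex:main}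
Let $\lambda_j=1/j$ and $x=\{1,4,256\}$. On $\ell^2(x)$ consider the diagonal matrices with entries $2^{-j}$ and $\lambda_j$ ($j\in x$):
\[
a=\operatorname{diag}\bigl(\tfrac12,\tfrac1{16},2^{-256}\bigr),\qquad h=\operatorname{diag}\bigl(1,\tfrac14,\tfrac1{256}\bigr).
\]
A diagonal matrix $c$ with $h=ca$ has the huge entry $2^{256}/256$. But each entry of $h$ after the first is smaller than the \emph{preceding} entry of $a$. Let $u$ be the weighted shift with $ue_1=0$, $ue_4=2^{-1/2}e_1$, $ue_{256}=\frac14e_4$. Then
\[
u=\begin{pmatrix}0&2^{-1/2}&0\\0&0&\frac14\\0&0&0\end{pmatrix},\qquad u^*au=\operatorname{diag}\bigl(0,\tfrac12\cdot\tfrac12,\tfrac1{16}\cdot\tfrac1{16}\bigr),\qquad h-u^*au=\operatorname{diag}(1,0,0).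
\]
So $h$ is obtained from $a$ with a contraction $u$, up to an error of rank one. For a general set $x$, the weight needed to pass from $j$ to the preceding element $i$ of $x$ is $(\lambda_j2^i)^{1/2}$. It is small if $i$ is tiny compared with $j$, and the error has rank one whatever the size of $x$. For $x=\{1,2,\dots,k\}$, on the other hand, the weights $(2^{j-1}/j)^{1/2}$ are unbounded as $k$ grows.
\end{example}

How sparse $x$ has to be depends on $\lambda$, and no single set with more than one element will serve for all $\lambda$. We therefore use all finite sets at once, and we let the ideal $J$ ignore, for each of its elements, the sets that are not sparse enough.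

\begin{definition}
A \emph{growth function} is a map $g\colon\mathbb N\to\{0,1,2,\dots\}$ with $g(j)\to\infty$. If $i<j$ are consecutive elements of a set $x\subseteq\mathbb N$, we call $i$ the \emph{predecessor} of $j$ in $x$. The set $x$ is \emph{$g$-sparse} if $i\le g(j)$ whenever $i$ is the predecessor of $j$ in $x$. We let $F$ be the set of non-empty finite subsets of $\mathbb N$, and $F_g$ the set of $g$-sparse members of $F$.
\end{definition}

\begin{lemma}\label{lem:sparse}
\begin{enumerate}
\item[(S1)] If $g,g'$ are growth functions, then so is $\min(g,g')$, and $F_{\min(g,g')}\subseteq F_g\cap F_{g'}$.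
\item[(S2)] For every growth function $g$ and every $k\ge1$, $F_g$ contains a set with $k$ elements.
\item[(S3)] Let $\lambda_j\in(0,1]$ with $\lambda_j\to0$. Then $g_\lambda(j)=\lfloor\frac12\log_2(1/\lambda_j)\rfloor$ is a growth function, and $(\lambda_j2^{i})^{1/2}\le\lambda_j^{1/4}$ whenever $i\le g_\lambda(j)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(S1) holds because $i\le\min(g,g')(j)$ implies $i\le g(j)$ and $i\le g'(j)$. For (S2), put $j_1=1$ and, using $g(j)\to\infty$, choose inductively $j_{r+1}>j_r$ with $g(j_{r+1})\ge j_r$; then $\{j_1,\dots,j_k\}\in F_g$. For (S3), $g_\lambda(j)\ge0$ as $\lambda_j\le1$, $g_\lambda(j)\to\infty$ as $\lambda_j\to0$, and $2^i\le2^{g_\lambda(j)}\le\lambda_j^{-1/2}$.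
\end{proof}

For $\lambda_j=1/j$ we have $g_\lambda(4)=1$ and $g_\lambda(256)=4$, so the set in Example~\ref{ex:main} is $g_\lambda$-sparse. The factor $\frac12$ in the definition of $g_\lambda$ makes the weights tend to zero rather than merely stay bounded; this is what will place the shift in the non-unital algebra $B$.

A \emph{rank function} on a $C^*$-algebra $B$ is a map $\rho\colon B\to[0,\infty]$ such that, for all $b,c\in B$,
\begin{equation}\label{eq:rank}
\rho(bc)\le\min(\rho(b),\rho(c)),\qquad \rho(b+c)\le\rho(b)+\rho(c),\qquad\rho(-b)=\rho(b).
\end{equation}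
The rank of matrices is the model case.

\begin{proposition}\label{prop:scheme}
Let $C$, $q_n$, $p_j$, $B$, $h_\lambda$ be as in Lemma~\ref{lem:factor}, and $a=\sum_j2^{-j}p_j$. Suppose that $(\rho_x)_{x\in F}$ are rank functions on $B$ such that
\begin{enumerate}
\item[(R1)] $\sup_{x\in F}\rho_x(q_n)<\infty$ for every $n$;
\item[(R2)] $\rho_x(a)\ge|x|$ for every $x\in F$;
\item[(R3)] for every sequence $\lambda$ in $(0,1]$ with $\lambda_j\to0$ there is $u\in B$ with $\sup_{x\in F_{g_\lambda}}\rho_x(h_\lambda-u^*au)<\infty$.
\end{enumerate}
Then $B$ has a maximal ideal that is dense, hence non-zero and not closed.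
\end{proposition}

\begin{proof}
Let $J$ be the set of all $b\in B$ for which there is a growth function $g$ with $\sup_{x\in F_g}\rho_x(b)<\infty$. We verify the hypotheses of Lemma~\ref{lem:zorn}.

If $b,b'\in J$ with growth functions $g,g'$, then $\rho_x(b+b')\le\rho_x(b)+\rho_x(b')$ is bounded on $F_{\min(g,g')}$ by (S1), so $b+b'\in J$. The other two parts of \eqref{eq:rank} show that $-b$, $bc$ and $cb$ lie in $J$ for $c\in B$. By (R1), $q_n\in J$. So $J$ is an ideal, and it contains $q_nCq_n=q_n\cdot q_nCq_n$ for every $n$. Hence $J$ is dense.

By (R2) and (S2), $\rho_x(a)$ is unbounded on $F_g$ for every $g$. So $a\notin J$.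

Let $b\in B$. Write $b=yh_\lambda$ as in Lemma~\ref{lem:factor}, and take $u$ as in (R3). Then $f=h_\lambda-u^*au$ lies in $J$, with growth function $g_\lambda$, and $b=yf+(yu^*)\,a\,u\in J+BaB$.

Lemma~\ref{lem:zorn} gives a non-closed maximal ideal containing the dense ideal $J$; it is non-zero because $0$ is closed.
\end{proof}

The order of the quantifiers is the point: the growth function is chosen after the element $b$. If $J$ were defined by bounded rank on all of $F$, then (R3) would not place $f$ in $J$; and since sparse sets can still be arbitrarily large, the weaker requirement does not let $a$ into $J$.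

\section{A liminal, residually finite-dimensional example}\label{sec:liminal}

Let $P=\prod_{x\in F}B(\ell^2(x))$ be the $C^*$-algebra of norm-bounded families $b=(b(x))_{x\in F}$. Let $q_n(x)$ be the projection onto $\operatorname{span}\{e_j:j\in x,\ j\le n\}$, let $q_n=(q_n(x))_x\in P$, and
\[
B=\overline{\textstyle\bigcup_nq_nPq_n}.
\]
Then $p_j(x)$ is the projection onto $\mathbb Ce_j$ if $j\in x$, and $p_j(x)=0$ otherwise. Thus $a(x)e_j=2^{-j}e_j$ and $h_\lambda(x)e_j=\lambda_je_j$ for $j\in x$. We prove Theorem~\ref{thm:liminal} for this $B$.

\begin{proof}[The non-closed maximal ideal]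
Apply Proposition~\ref{prop:scheme} with $C=P$ and $\rho_x(b)=\operatorname{rank}b(x)$, which satisfies \eqref{eq:rank}. Since $\operatorname{rank}q_n(x)\le n$, (R1) holds. Since $a(x)$ is invertible, $\operatorname{rank}a(x)=|x|$, and (R2) holds.

For (R3), let $\lambda$ be given and $g=g_\lambda$. Put $u(x)=0$ for $x\notin F_g$, and for $x\in F_g$ put
\[
u(x)e_j=\begin{cases}(\lambda_j2^i)^{1/2}\,e_i&\text{if $j$ has predecessor $i$ in $x$,}\\ 0&\text{if } j=\min x.\end{cases}
\]
Sparseness gives $i\le g(j)$, so $\|u(x)e_j\|\le\lambda_j^{1/4}$ by (S3). Distinct elements of $x$ have distinct predecessors, so the vectors $u(x)e_j$ ($j\in x$) are pairwise orthogonal. Hence $\|u(x)\|\le1$, so that $u\in P$, and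
\[
\|u-uq_n\|\le\sup_{j>n}\lambda_j^{1/4}\longrightarrow0 .
\]
Since $u(x)$ lowers indices, it maps the range of $q_n(x)$ into itself, so $uq_n=q_nuq_n\in q_nPq_n$. Therefore $u\in B$.

Let $x\in F_g$ and let $j\in x$ have predecessor $i$. Then $u(x)^*e_i=(\lambda_j2^i)^{1/2}e_j$, because $j$ is the only element of $x$ with predecessor $i$, and so
\[
(u^*au)(x)\,e_j=\lambda_j2^i\cdot2^{-i}e_j=\lambda_je_j .
\]
Also $(u^*au)(x)\,e_{\min x}=0$. Thus $(h_\lambda-u^*au)(x)=\lambda_{\min x}\,p_{\min x}(x)$ has rank one for every $x\in F_g$, and (R3) holds.
\end{proof}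

The evaluations $b\mapsto b(x)$ are finite-dimensional representations that separate the points of $B$, so $B$ is residually finite-dimensional. For liminality we recall the \emph{standard polynomial}
\[
S_m(X_1,\dots,X_m)=\sum_{\sigma}\operatorname{sgn}(\sigma)\,X_{\sigma(1)}\cdots X_{\sigma(m)},
\]
the sum being over all permutations of $\{1,\dots,m\}$. The Amitsur--Levitzki theorem states that $S_{2n}$ vanishes identically on $M_n(\mathbb C)$, hence on $M_k(\mathbb C)\subseteq M_n(\mathbb C)$ for $k\le n$. It does not vanish on $B(K)$ if $\dim K\ge n+1$: the $2n$ matrix units $E_{11},E_{12},E_{22},E_{23},\dots,E_{nn},E_{n,n+1}$ have a non-zero product only in the listed order, so $S_{2n}$ takes the value $E_{1,n+1}\ne0$ on them.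

\begin{proof}[$B$ is liminal]
Let $\pi$ be an irreducible representation of $B$ on $H$, and $K_n=\pi(q_n)H$. From $q_nPq_n\subseteq B\subseteq P$ we get $q_nBq_n=q_nPq_n$. This is a product of matrix algebras of size at most $n$, so $S_{2n}$ vanishes on it and on $\pi(q_nBq_n)$. As $\pi(B)$ is weakly dense in $B(H)$, the algebra $\pi(q_nBq_n)=\pi(q_n)\pi(B)\pi(q_n)$ is weakly dense in $B(K_n)$. The polynomial $S_{2n}$ is weakly continuous in each variable separately, so, passing to the closure one variable at a time, it vanishes on $B(K_n)$. Hence $\dim K_n\le n$. So $\pi(q_nBq_n)$ consists of finite-rank operators, and $\pi(B)$, being contained in the norm closure of their union, consists of compact operators.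
\end{proof}

This completes the proof of Theorem~\ref{thm:liminal}. The algebra $B$ is not subhomogeneous, in accordance with Theorem~\ref{thm:positive}(ii): evaluation at $x$ maps $B$ onto $B(\ell^2(x))$, since $q_n(x)=1$ for $n\ge\max x$. It is not separable, since $q_1Pq_1\cong\ell^\infty(\{x\in F:1\in x\})$.

\section{A simple separable AF example}\label{sec:AF}

The proof in Section~\ref{sec:liminal} used only ranks and partial isometries. There, $\operatorname{rank}p_j(x)=\mathbf 1_{\{j\in x\}}$, and at a sparse $x$ the shift is a weighted sum of the partial isometries $w_{ij}$ that send $e_j$ to $e_i$ if $i$ is the predecessor of $j$ in $x$ and vanish otherwise. These ranks are locally constant functions of $x$ on the Cantor space of all subsets of $\mathbb N$. In an AF algebra, partial isometries between projections are governed by $K_0$, so we look for an AF algebra whose $K_0$-group consists of such functions, evaluation at $x$ being a trace. The obstacle is simplicity: a tracial state $\tau$ on a simple unital algebra is faithful, because $\{b:\tau(b^*b)=0\}$ is a proper closed ideal, so the class of a non-zero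 projection cannot vanish at any $x$. We therefore add small positive constants to all indicator functions. They are summable, and so cost only a bounded amount of rank.

\subsection*{Facts about AF algebras}
An AF algebra is the closure of an increasing sequence of finite-dimensional $C^*$-subalgebras. Projections $p,q$ are equivalent, $p\sim q$, if $p=w^*w$ and $q=ww^*$ for some $w$ in the algebra. Let $D$ be a unital AF algebra, $\mathbb K=\mathbb K(\ell^2)$, and $A=D\otimes\mathbb K$, which is a separable AF algebra, simple if $D$ is. Projections $p\in A$ have classes $[p]$ in the ordered group $K_0(D)$, with $[p+q]=[p]+[q]$ if $pq=0$. A partially ordered abelian group $(G,G_+)$ is \emph{unperforated} if $n\varphi\in G_+$ with $n\ge1$ implies $\varphi\in G_+$; it has \emph{Riesz interpolation} if $\varphi_1,\varphi_2\le\psi_1,\psi_2$ implies $\varphi_1,\varphi_2\le\chi\le\psi_1,\psi_2$ for some $\chi$; an element $v\in G_+$ is an \emph{order unit} if every $\varphi\in G$ satisfies $\varphi\le nv$ for some $n$; a \emph{state} of $(G,v)$ is an additive map $\sigma\colon G\to\mathbb R$ with $\sigma(G_+)\subseteq[0,\infty)$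 and $\sigma(v)=1$. We use the following standard facts.
\begin{enumerate}
\item[(A1)] (Effros--Handelman--Shen, Elliott.) If $G$ is countable, unperforated, has Riesz interpolation and an order unit $v$, there is a unital AF algebra $D$ with $(K_0(D),K_0(D)_+,[1])\cong(G,G_+,v)$. Closed ideals of $D$ correspond to order ideals of $G$; in particular $D$ is simple if every non-zero element of $G_+$ is an order unit.
\item[(A2)] Every element of $K_0(D)_+$ is the class of a projection in $A$, and $[p]=[q]$ if and only if $p\sim q$ in $A$.
\item[(A3)] Every state $\sigma$ of $(K_0(D),[1])$ is induced by a tracial state $\tau$ of $D$: $(\tau\otimes\operatorname{Tr})(p)=\sigma([p])$ for all projections $p\in A$.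
\item[(A4)] A $C^*$-subalgebra $B\subseteq A$ with $BAB\subseteq B$ (a hereditary subalgebra) is AF, and it is simple if $A$ is.
\end{enumerate}
Two consequences of (A2) will be used. First, \emph{any sequence $\varphi_1,\varphi_2,\dots$ in $K_0(D)_+$ is the sequence of classes of pairwise orthogonal projections in $A$}. Indeed, take projections $p'_j$ of class $\varphi_j$ and isometries $v_j\in B(\ell^2)$ with orthogonal ranges; then $w_j=(1\otimes v_j)p'_j\in A$, $w_j^*w_j=p_j'$, and the projections $w_jw_j^*$ are pairwise orthogonal. Second, \emph{if $\varphi$ and $[p]-\varphi$ lie in $K_0(D)_+$, then $p$ has a subprojection of class $\varphi$}. Indeed, take orthogonal projections $r,r'$ with these two classes; then $r+r'=w^*w$ and $p=ww^*$ for some $w$, and $wrw^*\le p$ is equivalent to $r$.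

\subsection*{The algebra}
Let $X=2^{\mathbb N}$ be the Cantor space of all subsets of $\mathbb N$; a condition on $x\in X$ that involves finitely many coordinates defines a clopen set. Let $G$ be the group of locally constant functions $X\to\mathbb Z[\frac12]$, with
\[
G_+=\{0\}\cup\{\varphi\in G:\varphi(x)>0\text{ for all }x\in X\}.
\]
By compactness each $\varphi\in G$ takes finitely many values, on clopen sets; as $X$ has countably many clopen sets, $G$ is countable. If $n\varphi$ is zero or everywhere positive, so is $\varphi$; thus $G$ is unperforated. A non-zero element of $G_+$ is bounded below by a positive constant and elements of $G$ are bounded, so every non-zero element of $G_+$ is an order unit. For interpolation let $\varphi_1,\varphi_2\le\psi_1,\psi_2$. If $\varphi_k=\psi_l$ for some $k,l$, this element interpolates. Otherwise $\max_k\varphi_k<\min_l\psi_l$ at every point, and $\chi=\frac12(\max_k\varphi_k+\min_l\psi_l)\in G$ lies strictly between; this is where the dyadic values are used.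

By (A1) there is a simple unital AF algebra $D$ with $(K_0(D),K_0(D)_+,[1])=(G,G_+,1)$. Let $A=D\otimes\mathbb K$. Choose pairwise orthogonal projections $p_1,p_2,\dots\in A$ with
\[
[p_j]=\varphi_j,\qquad \varphi_j(x)=\mathbf 1_{\{j\in x\}}+2^{-j}.
\]
Let $q_n=p_1+\dots+p_n$ and $B=\overline{\bigcup_nq_nAq_n}$. Since $q_nAq_n\cdot A\cdot q_mAq_m\subseteq q_kAq_k$ for $k=\max(m,n)$, we have $BAB\subseteq B$, so $B$ is a simple, separable AF algebra by (A4).

\subsection*{The rank functions}
The class $[p](x)$ measures the size of a projection, but we need the rank of arbitrary elements, whose range projections exist only in a von Neumann algebra. For $x\in X$, evaluation at $x$ is a state of $(G,1)$; let $\tau_x$ be a tracial state of $D$ inducing it. In its GNS representation $\pi_{\tau_x}$, $\tau_x$ extends to a faithful normal tracial state of $\pi_{\tau_x}(D)''$. Let $N_x=\pi_{\tau_x}(D)''\,\bar\otimes\,B(\ell^2)$, let $\bar\tau_x$ be the faithful normal semifinite trace on $N_x$ extending $\tau_x\otimes\operatorname{Tr}$, and let $\pi_x\colon A\to N_x$ be the canonical map. For $T\in N_x$ let $R(T)\in N_x$ be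 the projection onto the closure of the range of $T$. Define
\[
\rho_x(b)=\bar\tau_x\bigl(R(\pi_x(b))\bigr)\in[0,\infty]\qquad(b\in A).
\]
By (A3), $\rho_x(p)=[p](x)$ for projections $p\in A$.

These are rank functions. We have $R(-S)=R(S)$ and $R(ST)\le R(S)$. By the polar decomposition $R(T)\sim R(T^*)$ in $N_x$, so $R(ST)\sim R(T^*S^*)\le R(T^*)\sim R(T)$. Equivalent projections have the same trace, which gives the first and third parts of \eqref{eq:rank}. Next, $R(S+T)\le R(S)\vee R(T)$, and for projections $e,e'\in N_x$ the equivalence $e\vee e'-e'\sim e-e\wedge e'$ gives $\bar\tau_x(e\vee e')\le\bar\tau_x(e)+\bar\tau_x(e')$. This is the second part. Finally, if $r_1,r_2,\dots\in A$ are pairwise orthogonal projections and $\lambda_j\to0$, then $R(\pi_x(\sum_j\lambda_jr_j))$ is dominated by the strong sum $\sum_j\pi_x(r_j)$, so normality of $\bar\tau_x$ gives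
\begin{equation}\label{eq:normal}
\rho_x\Bigl(\sum_j\lambda_jr_j\Bigr)\le\sum_j[r_j](x).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:AF}]
We apply Proposition~\ref{prop:scheme} with $C=A$ and the rank functions $\rho_x$, $x\in F\subseteq X$. We have $\rho_x(q_n)=\sum_{j\le n}\varphi_j(x)\le n+1$, which is (R1). Since $q_n=a\sum_{j\le n}2^jp_j$, we have $\rho_x(a)\ge\rho_x(q_n)$, and $\rho_x(q_n)\ge|x|$ for $n\ge\max x$; this is (R2). It remains to construct the shift in (R3).

\emph{Partial isometries.} For $i<j$ let $E_{ij}$ be the clopen set of those $x\in X$ in which $i$ is the predecessor of $j$, that is, $i,j\in x$ and $k\notin x$ for $i<k<j$. Put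
\[
\theta_{ij}=\mathbf 1_{E_{ij}}+4^{-i-j}\in G_+\setminus\{0\}.
\]
We want to move a piece of $p_j$ of class $\theta_{ij}$ into $p_i$, and must check that there is room for all pieces at once.

Fix $i$. A given $x$ lies in $E_{ij}$ for at most one $j$, and then $i\in x$. Also $\sum_{j>i}4^{-i-j}\le4^{-i}/3<2^{-i}$. Hence $\varphi_i-\sum_{i<j\le n}\theta_{ij}$ is positive at every point, so it lies in $G_+$, for every $n$. Suppose that pairwise orthogonal projections $r_{ij}\le p_i$ of class $\theta_{ij}$ have been found for $i<j<n$. The projection $p=p_i-\sum_{i<j<n}r_{ij}$ satisfies $[p]-\theta_{in}\in G_+$, so it has a subprojection $r_{in}$ of class $\theta_{in}$. By induction we obtain pairwise orthogonal $r_{ij}\le p_i$ of class $\theta_{ij}$ for all $j>i$.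

Fix $j$. A given $x$ lies in $E_{ij}$ for at most one $i$, and then $j\in x$. Also $\sum_{i<j}4^{-i-j}\le4^{-j}/3<2^{-j}$. Hence $\varphi_j-\sum_{i\le n}\theta_{ij}\in G_+$ for every $n<j$, and the same induction, now on $i$, gives pairwise orthogonal projections $d_{ij}\le p_j$ of class $\theta_{ij}$ for all $i<j$.

As the $p_k$ are pairwise orthogonal, all the $r_{ij}$ are pairwise orthogonal, and so are all the $d_{ij}$. By (A2) there are $w_{ij}\in A$ with $w_{ij}^*w_{ij}=d_{ij}$ and $w_{ij}w_{ij}^*=r_{ij}$. Then $w_{ij}=r_{ij}w_{ij}d_{ij}\in p_iAp_j\subseteq q_jAq_j$. Since $ar_{kl}=2^{-k}r_{kl}$, we have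
\begin{equation}\label{eq:w}
w_{ij}^*w_{kl}=0=w_{ij}^*aw_{kl}\quad\text{if }(i,j)\ne(k,l),\qquad w_{ij}^*aw_{ij}=2^{-i}d_{ij}.
\end{equation}

\emph{The shift.} Let $\lambda$ be given and $g=g_\lambda$. Let $T_j=\{i\in\mathbb N:i<j,\ i\le g(j)\}$, and put
\[
u_j=\sum_{i\in T_j}(\lambda_j2^i)^{1/2}w_{ij}\in q_jAq_j,\qquad d_j=\sum_{i\in T_j}d_{ij}\le p_j .
\]
For $v=\sum_{n\le j\le m}u_j$, \eqref{eq:w} gives $v^*v=\sum_{n\le j\le m}\sum_{i\in T_j}\lambda_j2^id_{ij}$. The $d_{ij}$ are orthogonal, so $\|v\|\le\sup_{j\ge n}\lambda_j^{1/4}$ by (S3). Hence $u=\sum_ju_j$ converges in $B$. By \eqref{eq:w} again,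
\[
u^*au=\sum_j\sum_{i\in T_j}\lambda_j2^i2^{-i}d_{ij}=\sum_j\lambda_jd_j,\qquad h_\lambda-u^*au=\sum_j\lambda_j(p_j-d_j).
\]

\emph{The error.} Let $x\in F_g$. By \eqref{eq:normal}, $\rho_x(h_\lambda-u^*au)\le\sum_j\bigl(\varphi_j(x)-[d_j](x)\bigr)$, and $[d_j](x)\ge0$. If $j\notin x$, the $j$-th term is at most $\varphi_j(x)=2^{-j}$. If $j\in x$ has a predecessor $i$ in $x$, then $i\in T_j$ by sparseness and $x\in E_{ij}$, so $[d_j](x)\ge\theta_{ij}(x)\ge1$ and the term is at most $2^{-j}$. If $j=\min x$, the term is at most $1+2^{-j}$. Summing, $\rho_x(h_\lambda-u^*au)\le2$, and (R3) holds.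

Proposition~\ref{prop:scheme} gives a non-zero maximal ideal of $B$. (Any such ideal is non-closed, since the only closed ideals of $B$ are $0$ and $B$.)
\end{proof}

\section{The structure of maximal ideals}\label{sec:structure}

The property of $C^*$-algebras that replaces the unit here is $A=AA$: every element is a sum of elements $\mu x=(\mu x^{1/2})x^{1/2}$ with $x\ge0$ and $\mu\in\mathbb C$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(a) Let $J,K$ be ideals with $JK\subseteq I$ and $J,K\not\subseteq I$. By maximality $J+I=A=K+I$, so $A=AA=(J+I)(K+I)\subseteq JK+I\subseteq I$, a contradiction. Thus $I$ is prime. In particular, if $L$ is an ideal with $L^3\subseteq I$, then $L\cdot L^2\subseteq I$ gives $L\subseteq I$ or $L^2\subseteq I$, and so $L\subseteq I$ in either case.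

Let $M$ be a $C^*$-algebra containing $A$ as an ideal, and let $\widetilde M$ be $M$ with a unit adjoined if necessary; $A$ is an ideal of $\widetilde M$. Then $L=\widetilde MI\widetilde M\subseteq A$ is an ideal of $A$, and
\[
L^3\subseteq ALA=(A\widetilde M)I(\widetilde MA)\subseteq AIA\subseteq I .
\]
Hence $L\subseteq I$. As $1\in\widetilde M$, this gives $\widetilde MI\cup I\widetilde M\subseteq I$, so $I$ is an ideal of $M$. Taking $M=A$ and using $\mathbb C1\subseteq\widetilde M$, we see that $I$ is a complex subspace. Finally, $\overline I$ is an ideal containing $I$, so $\overline I=I$ or $\overline I=A$.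

(b) Let $R=A/I\neq0$. Its ideals correspond to the ideals of $A$ containing $I$, and $RR=R$; so $R$ is a simple ring, and it is prime by (a). Since $I$ is dense, every $r\in R$ has a representative $b\in A$ with $\|b\|<1$. With $c=-\sum_{n\ge1}b^n\in A$ we have $bc=cb=-\sum_{n\ge2}b^n=c+b$, that is, $b+c-bc=0=b+c-cb$. So every element of $R$ is quasi-regular. This is the only place where density is used.

Suppose $0\ne z\in Z(R)$. The ideal $N=\{r\in R:rR=0\}$ satisfies $NR=0$, so $N=0$ by primeness. Hence $zR\ne0$. Here $zR=\{zs:s\in R\}$ is an ideal because $z$ is central, so $zR=R$. Choose $e\in R$ with $ze=z$. Every $r\in R$ has the form $r=zs=sz$, and then $er=(ez)s=(ze)s=r$ and $re=s(ze)=r$. So $e$ is an identity of $R$, and $e\ne0$. But $e$ is quasi-regular, so $0=e+c-ec=e$ for some $c$, a contradiction.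

(c) The ``if'' part is Lemma~\ref{lem:zorn}. Conversely, let $I$ be a non-closed maximal ideal; it is dense by (a). We show more than needed:
\begin{equation}\label{eq:every}
A=I+AaA\qquad\text{for every }a\in A\setminus I .
\end{equation}
The ideal generated by $a$ is $L=\mathbb Za+Aa+aA+AaA$, and $L^3\subseteq ALA\subseteq AaA$. If $AaA\subseteq I$, then $L\subseteq I$ by (a), contradicting $a\notin I$. So the ideal $I+AaA$ properly contains $I$ and equals $A$. Take $J=I$.
\end{proof}

\section{Algebras whose maximal ideals are all closed}\label{sec:positive}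

We prove Theorem~\ref{thm:positive}. In each case suppose that $I$ is a non-closed maximal ideal of $A$, and let $R=A/I$. In cases (i) and (ii) we find a non-zero central element of $R$, contradicting Theorem~\ref{thm:structure}(b). In case (iii) the center of $A$ is zero when $\dim H=\infty$, and we argue with rates of decay instead.

\subsection*{Algebras with $A=Z(A)A$}
If $Z(A)\subseteq I$, then $A=Z(A)A\subseteq I$, which is false. So some $z\in Z(A)$ has non-zero image in $R$, and this image is central. This proves (i).

For the listed examples: if $A$ is unital, $b=1\cdot b$. If $A$ is commutative, $Z(A)A=AA=A$. If $A$ is the $c_0$-sum of unital algebras $A_n$ and $b=(b_n)\in A$, put $z_n=\|b_n\|^{1/2}1_{A_n}$, and $b_n'=\|b_n\|^{-1/2}b_n$ if $b_n\ne0$, $b_n'=0$ otherwise. Then $\|z_n\|,\|b_n'\|\le\|b_n\|^{1/2}\to0$, so $z=(z_n)\in Z(A)$, $b'=(b'_n)\in A$, and $b=zb'$.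

\subsection*{Subhomogeneous algebras}
A subhomogeneous algebra need not have enough central elements, but its quotients satisfy a polynomial identity, and this produces a center. A ring is \emph{semiprime} if it has no non-zero ideal $N$ with $N^2=0$. Rowen's theorem \cite{Rowen} states that every non-zero ideal of a semiprime ring with a polynomial identity meets the center non-trivially. We apply it to a unital complex algebra on which $S_{2n}$ vanishes.

Let $A^+=A\oplus\mathbb C1$ be $A$ with a new unit adjoined. The unital extensions of the irreducible representations of $A$, together with the character $b+\mu1\mapsto\mu$, separate the points of $A^+$ and have dimension at most $n$. By the Amitsur--Levitzki theorem, $S_{2n}$ vanishes on $A^+$. By Theorem~\ref{thm:structure}(a), $I$ is an ideal of $A^+$ and a subspace, so $R^+=A^+/I=R\oplus\mathbb C1$ is a unital algebra on which $S_{2n}$ vanishes, and $R$ is a non-zero ideal of it.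

The ring $R^+$ is semiprime. Let $N$ be an ideal with $N^2=0$. Then $N\cap R$ is an ideal of the prime ring $R$ with square zero, so $N\cap R=0$, and hence $NR=RN=0$. If $N\neq0$, it contains an element $r+\mu1$ with $r\in R$, $\mu\ne0$, and then $(r+\mu1)s=0=s(r+\mu1)$ for all $s\in R$ says that $-\mu^{-1}r$ is an identity of $R$, a non-zero central element. This is excluded, so $N=0$.

By Rowen's theorem $R\cap Z(R^+)\ne0$, so $Z(R)\ne0$. This proves (ii).

\subsection*{Compact operators}
If $\dim H<\infty$, then $\mathbb K(H)$ is unital and (i) applies. Let $\dim H=\infty$ and $\mathbb K=\mathbb K(H)$. Recall that the singular values $s_1(T)\ge s_2(T)\ge\cdots\to0$ of $T\in\mathbb K$ are the eigenvalues of $|T|$, that $T=\sum_ns_n(T)\langle\,\cdot\,,\eta_n\rangle\zeta_n$ with orthonormal families $(\eta_n),(\zeta_n)$ indexed by those $n$ with $s_n(T)>0$, and that $s_n(T)=\inf\{\|T-T'\|:\operatorname{rank}T'<n\}$. The last formula and the properties of rank give, for $X,Y\in B(H)$ and $T,T_k\in\mathbb K$,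
\begin{equation}\label{eq:sv}
s_n(XTY)\le\|X\|\,\|Y\|\,s_n(T),\qquad s_{m(n-1)+1}\Bigl(\sum_{k\le m}T_k\Bigr)\le\sum_{k\le m}s_n(T_k).
\end{equation}

\begin{lemma}\label{lem:dom}
Let $S,T\in\mathbb K$ and $\gamma<\infty$ with $s_n(S)\le\gamma s_n(T)$ for all $n$. Then $S=XTY$ with $X,Y\in B(H)$.
\end{lemma}

\begin{proof}
Write $T$ as above and $S=\sum_ns_n(S)\langle\,\cdot\,,\eta'_n\rangle\zeta'_n$. For $n$ with $s_n(S)>0$ we have $s_n(T)>0$; put $Y\eta_n'=\eta_n$ and $X\zeta_n=\frac{s_n(S)}{s_n(T)}\zeta'_n$, and let $Y$ and $X$ vanish on the orthogonal complements of these $\eta'_n$ and $\zeta_n$. Then $\|Y\|\le1$, $\|X\|\le\gamma$, and $XTY\eta'_n=s_n(S)\zeta_n'=S\eta'_n$, while $XTY$ and $S$ both vanish on the complement of the $\eta'_n$.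
\end{proof}

By Theorem~\ref{thm:structure}(a), $I$ is dense, a subspace, and an ideal of $B(H)$. It contains all finite-rank operators. Indeed, let $p\neq0$ be a finite-rank projection and choose $i\in I$ with $\|p-i\|<1$. Then $pip\in I$ and $\|p-pip\|<1$, so $pip$ is invertible in $p\mathbb Kp$ and $p\in I$; and every finite-rank operator $T$ equals $pT$ for such a $p$.

Fix $a\in\mathbb K\setminus I$ with $\|a\|\le1$, and let $s_n=s_n(a)$. Then $0<s_n\le1$ for all $n$, as $a$ has infinite rank. By \eqref{eq:sv}, a sum of $m$ terms $xay$ has singular values controlled by $s_{\lceil n/m\rceil}$: two-sided multiplication can slow the decay only by a bounded dilation of the index. The plan is to choose $b\notin I$ whose singular values $\beta_n$ are much larger than $s_{\lceil n/m\rceil}$ for every $m$, so that in a decomposition $b=i+j$ with $j\in\mathbb Ka\mathbb K$ the summand $i\in I$ carries almost all of $b$. The inequality comparing $b$ with $i$ and $j$ loses a factor $2$ in the index, so we also need $\beta_{2n}$ to be comparable with $\beta_n$. Put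
\[
t_n=s_{\lceil\sqrt n\rceil}^{1/2},\qquad\beta_n=\max_{1\le k\le n}\tfrac kn\,t_k .
\]
The sequence $(t_n)$ is non-increasing, lies in $(0,1]$ and tends to $0$. The sequence $(\beta_n)$ has the following properties.
\begin{enumerate}
\item[(B1)] $\beta_n\ge t_n\ge t_n^2=s_{\lceil\sqrt n\rceil}\ge s_n$, by taking $k=n$ and using $\lceil\sqrt n\rceil\le n$.
\item[(B2)] $\beta_{n+1}\le\beta_n$, since $\beta_{n+1}=\max(\frac n{n+1}\beta_n,t_{n+1})$ and $t_{n+1}\le t_n\le\beta_n$.
\item[(B3)] $\beta_n\to0$, since $\beta_n\le\max(k_0/n,t_{k_0})$ for every fixed $k_0$.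
\item[(B4)] $\beta_{2n}\ge\max_{k\le n}\frac k{2n}t_k=\frac12\beta_n$.
\item[(B5)] If $n\ge m^2$, then $n/m\ge\sqrt n$, so $s_{\lceil n/m\rceil}\le s_{\lceil\sqrt n\rceil}=t_n^2\le t_n\beta_n$.
\end{enumerate}
Let $(\xi_n)$ be an orthonormal sequence and $b=\sum_n\beta_n\langle\,\cdot\,,\xi_n\rangle\xi_n$. By (B2) and (B3), $b\in\mathbb K$ and $s_n(b)=\beta_n$. By (B1) and Lemma~\ref{lem:dom}, $a\in B(H)\,b\,B(H)$, so $b\notin I$.

By \eqref{eq:every}, $b=i+j$ with $i\in I$ and $j=\sum_{k\le m}x_kay_k$, where $x_k,y_k\in\mathbb K$ and $m\ge1$. Let $c=\sum_k\|x_k\|\,\|y_k\|$. For $l=\lceil n/m\rceil$ we have $m(l-1)+1\le n$, so \eqref{eq:sv} gives $s_n(j)\le s_{m(l-1)+1}(j)\le c\,s_{\lceil n/m\rceil}$. For all $n\ge m^2$ with $c\,t_n\le\frac14$, properties (B4), (B2), \eqref{eq:sv} with two summands, and (B5) give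
\[
\tfrac12\beta_n\le\beta_{2n}\le s_{2n-1}(b)\le s_n(i)+s_n(j)\le s_n(i)+c\,t_n\beta_n\le s_n(i)+\tfrac14\beta_n .
\]
So $s_n(b)\le4s_n(i)$ for all large $n$. In particular $s_n(i)>0$ for all $n$, and therefore $s_n(b)\le\gamma s_n(i)$ for all $n$ and some $\gamma$. By Lemma~\ref{lem:dom}, $b\in B(H)\,i\,B(H)\subseteq I$, a contradiction. This proves (iii) and completes the proof of Theorem~\ref{thm:positive}. \qed

\begin{remark}
If $H$ is separable and infinite-dimensional, $\mathbb K(H)$ has no maximal ideal at all: a maximal ideal would be closed and proper, hence $0$, but the finite-rank operators form an ideal strictly between $0$ and $\mathbb K(H)$. The argument above works because $b$ can be adapted to the single sequence $s_n(a)$. In Section~\ref{sec:liminal} the element $a$ has one such sequence for each $x\in F$, and, given $h_\lambda$, the ideal $J$ retains only those $x$ at which a shift by one index makes $a(x)$ dominate $h_\lambda(x)$.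
\end{remark}

\begin{thebibliography}{9}

\bibitem{GKT}
Eusebio Gardella, Kan Kitamura, Hannes Thiel,
\emph{Semiprime ideals in $C^*$-algebras},
arXiv:2311.17480 (2023).

\bibitem{Rowen}
Rowen,
\emph{Some results on the center of a ring with polynomial identity},
Bull. AMS 79 (1973).

\end{thebibliography}
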